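# Monochromatic components with many edges: the bound $\frac{1}{r(r-1)}\binom n2$

## 1. Colorings in which every color has at most $r-1$ components

Color every edge of the complete graph $K_n$ with one of $r$ colors, arbitrarily. For each color, look at the spanning subgraph formed by the edges of that color. How many edges must the largest connected piece of a single color have?

**Definition (component).** A *component* of color $c$ is a connected component of the graph on all $n$ vertices whose edges are the edges of color $c$. A vertex that meets no edge of color $c$ is an isolated vertex of that graph and counts as a component of color $c$ with $0$ edges. We write $e(C)$ for the number of edges of color $c$ inside a component $C$ of color $c$.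

With this convention the components of each color partition the vertex set $V$. For example, color the three edges of $K_3$ with three different colors. Each color then has two components: one edge, and one isolated vertex. Every edge of $K_n$ lies in exactly one component, so, with
$$N=\binom n2 ,\qquad\text{we have}\qquad \sum_C e(C)=N ,$$
the sum being over all components of all colors.

The following conjecture is posed in Hannah Fox, Sammy Luo, "Monochromatic components with many edges in random graphs", arXiv:2509.01766 (2025): *for all positive integers $n,r$ with $r\ge3$, every $r$-coloring of the edges of $K_n$ has a component with at least $\frac1{r(r-1)}\binom n2$ edges.* It is true, and these notes prove it for all $r\ge5$. The cases $r=3$ and $r=4$ are quoted with the problem as known results, and we use them as such.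

One case is easy.

**Proposition 1.** If every color has at most $r-1$ components, then some component has at least $\frac N{r(r-1)}$ edges. If moreover no component has more than $\frac N{r(r-1)}$ edges, then every color has exactly $r-1$ components, each with exactly $\frac{N}{r(r-1)}$ edges.

**Proof.** There are $K\le r(r-1)$ components, and together they have $N$ edges. So one of them has at least the average $N/K\ge N/(r(r-1))$. If none has more than $N/(r(r-1))$, then $N\le K\cdot N/(r(r-1))$ (for $n\ge2$, so $N>0$). This forces $K=r(r-1)$, that is, $r-1$ components in each color, and equality for each component. (For $n=1$ we have $N=0$ and each color has one component, so only the first sentence has content, and it is trivial. From now on $n\ge2$.) $\square$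

What changes in general? A color may have $r$ or more components, and then averaging over components gives less than we want. Such a color is wasteful, because it consists of many pieces and most pairs of vertices run between them. One would guess that the other colors then pay for it, and that some component has *strictly more* than $N/(r(r-1))$ edges. This is what we prove for $r\ge5$.

## 2. Small complete graphs, affine planes, and two colors

**Tiny $n$.** If $N\le r(r-1)$, the bound asks for at most one edge, and any edge will do.

**$K_4$ with three colors.** Here $N/(r(r-1))=6/6=1$. Give the three perfect matchings of $K_4$ three different colors: each color has two components with one edge each, and the bound is attained. Now suppose some color has at least three components. A graph on four vertices with at least three components has at most one edge, so the other two colors share at least $5$ edges and one of them has at least $3$. Three edges on four vertices are not a matching, so some component has at least $2>1$ edges. The extra component did force a strict gain.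

**$K_5$ with three colors.** Here $10/6>1$, so two edges are needed. Some color has at least $4$ edges, a matching in $K_5$ has at most $2$, so two edges of that color share a vertex.

The matchings of $K_4$ are the first of a family. Put $q=r-1$.

**Definition (affine plane of order $q$).** A set of $q^2$ points with certain $q$-element subsets called lines, such that any two points lie on exactly one line, and the lines fall into $q+1$ parallel classes, each consisting of $q$ lines that partition the points. When $q$ is a prime power, the points and lines of the plane over the field with $q$ elements form one. For $q=2$, the points are the vertices of $K_4$, the lines are its edges, and the parallel classes are its perfect matchings.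

**Proposition 2 (sharpness).** If an affine plane of order $q=r-1$ exists, then for infinitely many $n$ there is an $r$-coloring of $K_n$ in which every component has at most (in fact exactly) $\frac{N}{r(r-1)}$ edges.

**Proof.** Choose $m\ge1$ with $r\mid\binom m2$; for example $m=1$, or $m=2rk$, for which $\binom m2=rk(2rk-1)$. Replace each point by $m$ vertices, so $n=mq^2$. Color an edge between vertices of different points by the parallel class of the line through these two points; there are $q+1=r$ classes. Split the $\binom m2$ edges inside each point equally among the $r$ colors. An edge of a given color never leaves the blown-up line of that class on which it lies, and a blown-up line is connected in its color because it contains a complete $q$-partite graph with $q\ge2$ parts. So the components are exactly the $rq$ blown-up lines. Each has $m^2\binom q2+\frac qr\binom m2$ edges. They all have the same number of edges and together contain all $N$ edges, so each has exactly $N/(rq)$. $\square$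

**Why $r\ge3$.** For $r=2$ the bound would be $\frac12\binom n2$, and it fails. Take $n=3m$ with $m>3$, split $V$ into parts of sizes $2m$ and $m$, color edges inside the parts red and edges between them blue. The red components have at most $\binom{2m}2<2m^2$ edges and the blue one has $2m^2$. And $2m^2<\frac12\binom{3m}2=\frac{9m^2-3m}4$ exactly when $m>3$.

## 3. The theorem, and its reduction to colorings with an extra component

**Theorem 1.** Let $r\ge5$, $n\ge2$, and let the edges of $K_n$ be $r$-colored.

(a) If some color has at least $r$ components (isolated vertices included), then some component has strictly more than $\frac{N}{r(r-1)}$ edges.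

(b) Some component has at least $\frac N{r(r-1)}$ edges. If no component has more, then every color has exactly $r-1$ components, each with exactly $\frac N{r(r-1)}$ edges.

**(a) implies (b).** If some color has at least $r$ components, (a) gives a component with strictly more than $N/(r(r-1))$ edges. Otherwise Proposition 1 applies. $\square$

With the known cases $r=3,4$, part (b) gives the conjecture for all $r\ge3$. Two further consequences for $r\ge5$ follow at once. If $K$ is the number of components that have at least one edge, then some component has at least $N/\min\{K,r(r-1)\}$ edges: average over those $K$ components, or use (b). And the value $N/(r(r-1))$ can be the maximum only if every color has exactly $r-1$ components, all with the same number of edges.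

It remains to prove (a). Throughout, $q=r-1\ge4$, and we assume for contradiction:

**(H1)** every component has at most $\frac N{rq}$ edges;

**(H2)** some color has at least $q+1$ components.

## 4. Counting by component size alone gives $N/r^2$

The first thing to try is this. A component on $k$ vertices has at most $\binom k2$ edges, and
$$\frac{k(k-1)}{n(n-1)}\le\frac{k^2}{n^2}\quad\text{because } k\le n,\qquad\text{so}\qquad e(C)\le N\frac{k^2}{n^2}.$$
Let $M$ be the largest number of edges in a component. Then $e(C)\le\sqrt M\sqrt{e(C)}\le\sqrt{MN}\,\frac kn$. Within one color the values $k/n$ add up to $1$, so summing over all colors gives $N\le r\sqrt{MN}$, that is, $M\ge N/r^2$.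

This is short of $N/(r(r-1))$. Equality would need every component to be a clique on $n/r$ vertices. But if the red components are cliques, then two vertices in the same red component are joined by a red edge, so a blue component containing both of them is not a clique. For $n/r>r$, a blue component with $n/r$ vertices must contain such a pair, because there are only $r$ red components. The estimate treats the colors one at a time and never sees this interaction.

It is convenient to rescale. Put
$$\omega=\sqrt{q(q+1)},\qquad \gamma=\omega-q .$$

**Definition (mass, $f$).** Each vertex has mass $\omega/n$; $|Y|$ denotes the mass of $Y\subseteq V$, so $|V|=\omega$. For a component $C$ put $f(C)=\omega^2e(C)/N$.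

Then $\sum_Cf(C)=\omega^2=qr$, and (H1) says $f(C)\le1$. The displayed bound above becomes $f(C)\le|C|^2$. So
$$f(C)\le\min(1,|C|^2).\tag{1}$$
In the blown-up affine plane each component has $n/q$ vertices, hence mass $\omega/q$, and $f=1$; for $q=4$ the mass is $\sqrt{20}/4\approx1.118$.

In these units the naive count reads $f(C)\le|C|$, hence $qr=\sum f(C)\le r\omega=qr+r\gamma$. There is no contradiction, and the slack $r\gamma$ grows with $r$, since $\gamma$ is about $\frac12$. We want a count whose total slack stays bounded as $r$ grows.

## 5. Counting the edges that cross a fixed color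

Fix a color $c$ and suppose for the moment that it has just $q$ components $A_1,\dots,A_q$. Let $C$ be a component of another color, of mass $s$, and count only the edges of $C$ that join *different* $A_i$. With $c_i=|C\cap A_i|$, Cauchy–Schwarz gives $\sum c_i^2\ge s^2/q$. So the normalized number $f^\times$ of crossing edges satisfies $f^\times\le s^2-\sum c_i^2\le\sigma^2s^2$, where $\sigma^2=1-\frac1q$. Put $\ell=\sigma s$. We now know $f^\times\le\ell^2$ and $f^\times\le f\le1$. The sums over all $C$ of the other colors of $\ell$, of $f^\times$ and of $f$ can all be computed. So we look for a linear inequality among $\ell,f^\times,f$. For $1\le s\le\frac1\sigma$, that is, $\sigma\le\ell\le1$,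
$$(1-\ell)(\ell-\sigma)\ge0\quad\Longleftrightarrow\quad \ell^2+\sigma\le(1+\sigma)\ell ,$$
and therefore $f^\times+\sigma f\le(1+\sigma)\ell$. Both ends $s=1$ and $s=\frac1\sigma$ are tight. This is the inequality to sum. A color with more than $q$ components spoils the bound $\sum c_i^2\ge s^2/q$, so the definition of $\ell$ has to be repaired. Here is the full notation.

**Definition (constants).**
$$\sigma=\sqrt{\tfrac{q-1}q},\quad \eta=\sigma\omega=\sqrt{q^2-1},\quad \delta=\tfrac1\sigma-1,\quad s_0=\sigma(1+\sigma),\quad H=\frac{\gamma(q-\eta)}{\sigma}.$$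
Note that $\frac1\sigma-\sigma=\frac{1-\sigma^2}{\sigma}=\frac1{q\sigma}$, and $q\sigma=\sqrt{q(q-1)}$.

**Definition (parts of a color).** For a color $c$, let $A_1,A_2,\dots$ be its components with masses $a_1\ge a_2\ge\cdots$, padded by empty parts of mass $0$. A component $A_i$ with $i>q$ is *late*. Put
$$t_c=\sum_{i>q}a_i,\quad \alpha_c=a_{q+1},\quad X_c=\sum_i a_i^2,\quad f_c=\sum_{C\in c}f(C),$$
$$\mathrm{exc}_c=\sum_{i\le q}(a_i-1)\Big(a_i-\frac1\sigma\Big)+\sum_{i>q}a_i^2 .$$
Always $\alpha_c\le t_c$, and $\alpha_c\le\frac\omega{q+1}=\sqrt{\frac q{q+1}}<1$; so every late component has mass less than $1$.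

For instance, let $q=4$, $n=20$ and let $c$ have components with $6,5,5,3,1$ vertices. A vertex has mass $\sqrt{20}/20\approx0.2236$, and the masses are about $1.342,\,1.118,\,1.118,\,0.671,\,0.224$. The last component is late, $t_c=\alpha_c\approx0.224$, and $X_c=\frac{20}{400}(36+25+25+9+1)=4.8$. As $\frac1\sigma\approx1.155$, one finds $\mathrm{exc}_c\approx0.064-0.009+0.159+0.050=0.264$.

**Definition (crossing edges, $\ell$, variance, loss).** Let $C$ be a component of a color other than $c$; we write $C\notin c$. Let $e^\times(C)$ be the number of edges of $C$ joining different components of $c$, and $f^\times(C)=2\omega^2e^\times(C)/n^2$. With $c_i=|C\cap A_i|$, $P=\sum_{i\le q}c_i$, $\tau=\sum_{i>q}c_i$, put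
$$\mathrm{var}_c(C)=\sum_{i\le q}\Big(c_i-\frac Pq\Big)^2,\qquad \ell_c(C)=\sigma P+\frac\tau\sigma=\sigma|C|+\frac{\tau}{q\sigma},$$
$$\mathrm{loss}_c(C)=(1+\sigma)\ell_c(C)-f^\times(C)-\sigma f(C),\qquad F_c=\sum_{C\notin c}\mathrm{loss}_c(C).$$
The variance measures how unevenly $C$ is spread over the first $q$ parts. For $q=4$ and $(c_1,\dots,c_4)=(1,0,0,0)$ it is $\frac9{16}+3\cdot\frac1{16}=\frac34$; for $(\frac14,\frac14,\frac14,\frac14)$ it is $0$.

Since $\binom n2\le\frac{n^2}2$, we have $f^\times(C)\le\frac{2\omega^2e(C)}{n^2}\le f(C)$.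

**Step 1 (bounding the crossing edges of one component).** The aim is to keep the variance in the Cauchy–Schwarz estimate and to absorb late parts into $\ell$. Counting ordered pairs of vertices of $C$ in different parts of $c$,
$$f^\times(C)\le|C|^2-\sum_ic_i^2\le(P+\tau)^2-\sum_{i\le q}c_i^2=(P+\tau)^2-\frac{P^2}q-\mathrm{var}_c(C).$$
Here $(P+\tau)^2-\frac{P^2}q=\sigma^2P^2+2P\tau+\tau^2\le\sigma^2P^2+2P\tau+\frac{\tau^2}{\sigma^2}=\ell_c(C)^2$. Hence
$$f^\times(C)\le\ell_c(C)^2-\mathrm{var}_c(C),\qquad \ell_c(C)\ge\sigma|C| .\tag{2}$$

**Step 2 (an exact formula for $F_c$).** The aim is to show that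
$$F_c=H+\mathrm{exc}_c+\sigma(f_c-q).\tag{3}$$
We compute the three sums that make up $F_c$. First, two vertices in different components of $c$ are joined by an edge of a color other than $c$, which lies in exactly one $C\notin c$. The number of ordered pairs of vertices in different components of $c$ is $n^2$ minus the sum of the squares of the component sizes, so
$$\sum_{C\notin c}f^\times(C)=\omega^2-X_c .$$
Second, the components of each of the $q$ other colors partition $V$. So
$$\sum_{C\notin c}\ell_c(C)=q\Big(\sigma(\omega-t_c)+\frac{t_c}\sigma\Big)=q\sigma\omega+q\cdot\frac{t_c}{q\sigma}=q\sigma\omega+\frac{t_c}\sigma .$$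
Third, $\sum_{C\notin c}f(C)=qr-f_c$. Together,
$$F_c=qs_0\omega+\Big(1+\frac1\sigma\Big)t_c-\omega^2+X_c-\sigma(qr-f_c).$$
Next, $a^2=(a-1)(a-\frac1\sigma)+(1+\frac1\sigma)a-\frac1\sigma$ for every real $a$. Summing over $i\le q$ and adding the late squares gives
$$X_c=\mathrm{exc}_c+\Big(1+\frac1\sigma\Big)(\omega-t_c)-\frac q\sigma .$$
When we insert this, the terms with $t_c$ cancel. Since $\sigma qr=\sigma q^2+\sigma q$, we get $F_c=\mathrm{exc}_c+\sigma(f_c-q)+B_1+B_2$, where
$$B_1=qs_0\omega-\sigma q^2-(\omega^2-r),\qquad B_2=\Big(1+\frac1\sigma\Big)\omega-\frac q\sigma-r .$$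
We have $qs_0\omega=q\eta+q\sigma\eta$ and $\omega^2-r=(q+1)(q-1)=\eta^2$, so
$$B_1=q\eta+q\sigma\eta-\sigma q^2-\eta^2=(q-\eta)(\eta-\sigma q)=(q-\eta)\,\sigma\gamma .$$
With $r=\omega^2/q$,
$$B_2=-q\Big(\frac\omega q-1\Big)\Big(\frac\omega q-\frac1\sigma\Big)=-\gamma\,\frac{\sigma\omega-q}{q\sigma}=\frac{\gamma(q-\eta)}{q\sigma}.$$
Finally $B_1+B_2=\gamma(q-\eta)\big(\sigma+\frac1{q\sigma}\big)=\gamma(q-\eta)\frac{\sigma^2+1/q}{\sigma}=\frac{\gamma(q-\eta)}\sigma=H$, which is (3).

**Check on the affine plane.** In the coloring of Proposition 2 every component has mass $\omega/q$ and $f=1$, so $f_c=q$. Also $\mathrm{exc}_c=q(\frac\omega q-1)(\frac\omega q-\frac1\sigma)=-B_2=-\frac Hq$. So (3) says $F_c=(1-\frac1q)H=\sigma^2H$. Directly: each of the $q^2$ components $C\notin c$ meets every part of $c$ in one blown-up point, so $\ell_c(C)=\frac{\eta}{q}$, $f^\times(C)=\frac{\eta^2}{q^2}$, and its loss is $(1-\frac\eta q)(\frac\eta q-\sigma)$. The total is $(q-\eta)(\eta-\sigma q)=(q-\eta)\sigma\gamma=\sigma^2H$, as it should be.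

## 6. Every loss is nonnegative, and uneven components lose more

**Definition ($\Phi$).** Put
$$\Phi(s)=\begin{cases}s(1-s),&0\le s\le1,\\0,&1\le s\le\frac1\sigma,\\ s-\frac1\sigma,&s\ge\frac1\sigma,\end{cases}\qquad \Phi_c=\sum_{C\in c}\Phi(|C|),\qquad \Phi_{tot}=\sum_c\Phi_c .$$
So $\Phi$ penalizes masses outside $[1,\frac1\sigma]$. In the affine plane all masses are $\frac\omega q\in[1,\frac1\sigma]$ (because $\sigma\omega=\eta<q$), and $\Phi_{tot}=0$.

For Steps 3 and 4 fix $C\notin c$ and write $s=|C|$, $\ell=\ell_c(C)\ge\sigma s$, $v=\mathrm{var}_c(C)$, $\mu=\min(1,s^2)$. By (1), (2) and $f^\times\le f$,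
$$f(C)\le\mu,\qquad f^\times(C)\le\min(\mu,\ell^2-v).$$

**Step 3 (loss is at least $s_0\Phi$).** The aim is a lower bound that depends only on the mass of $C$:
$$(1+\sigma)\ell-\sigma\mu-\min(\mu,\ell^2)\ \ge\ s_0\Phi(s)\ \ge\ 0,\qquad\text{in particular}\quad \mathrm{loss}_c(C)\ge s_0\Phi(s).\tag{4}$$
*Case $s\le1$.* Here $\mu=s^2$. If $\ell\ge s$, the left side is $(1+\sigma)(\ell-s^2)\ge(1+\sigma)(s-s^2)\ge s_0\Phi(s)$, as $s_0=\sigma(1+\sigma)\le1+\sigma$. If $\sigma s\le\ell\le s$, the left side is $(1+\sigma)\ell-\sigma s^2-\ell^2$, a concave function of $\ell$, so it is at least the smaller of its values at the two ends. At $\ell=\sigma s$ the value is $\sigma(1+\sigma)s-\sigma(1+\sigma)s^2=s_0\Phi(s)$, and at $\ell=s$ it is $(1+\sigma)(s-s^2)\ge s_0\Phi(s)$.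

*Case $s\ge\frac1\sigma$.* Here $\mu=1$ and $\ell\ge\sigma s\ge1$, so the left side is $(1+\sigma)(\ell-1)\ge(1+\sigma)(\sigma s-1)=s_0(s-\frac1\sigma)=s_0\Phi(s)$.

*Case $1\le s<\frac1\sigma$.* Here $\mu=1$, $\Phi(s)=0$ and $\ell\ge\sigma$. If $\ell\ge1$, the left side is $(1+\sigma)(\ell-1)\ge0$. If $\sigma\le\ell<1$, it is $(1+\sigma)\ell-\sigma-\ell^2=(1-\ell)(\ell-\sigma)\ge0$.

**Step 4 (loss controls the variance).** The aim is a second lower bound, to be used at the very end:
$$\mathrm{loss}_c(C)\ge\kappa v,\qquad \kappa=\min\Big(1,\frac{1+\sigma}{1+\ell}\Big).\tag{5}$$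
If $\ell^2\le\mu$, then $\mathrm{loss}_c(C)\ge\big[(1+\sigma)\ell-\sigma\mu-\ell^2\big]+v\ge v$, since the bracket is the left side of (4). If $\ell^2>\mu$, then
$$\mathrm{loss}_c(C)\ge(1+\sigma)\ell-\sigma\mu-\min(\mu,\ell^2-v)=(1+\sigma)(\ell-\mu)+\big(v-(\ell^2-\mu)\big)^+ .$$
Since $\mu\le\sqrt\mu\le1$, we have $\ell-\mu\ge\ell-\sqrt\mu=\frac{\ell^2-\mu}{\ell+\sqrt\mu}\ge\frac{\ell^2-\mu}{1+\ell}$. So the loss is at least $\kappa(\ell^2-\mu)+\kappa\big(v-(\ell^2-\mu)\big)^+\ge\kappa v$.

**Step 5 (summing over all colors).** The aim is to turn (3) and (4) into one inequality between $\Phi_{tot}$ and the $\mathrm{exc}_c$. By (4), $F_c\ge0$ for every $c$. Each component belongs to $q$ of the sums $F_c$, and $\sum_c(f_c-q)=qr-qr=0$. Hence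
$$qs_0\Phi_{tot}\le\sum_cF_c=rH+\sum_c\mathrm{exc}_c .\tag{6}$$

The slack is now $rH$ instead of $r\gamma$, and it is bounded for all $q\ge4$. Here are all the numerical facts we need, for $q\ge4$.

* **(N1)** $\gamma=\frac{q}{\sqrt{q^2+q}+q}=\frac1{1+\sqrt{1+1/q}}$ increases with $q$, and is at least $\sqrt{20}-4>0.472$. So $0.472<\gamma<\frac12$ and $\gamma(1-\gamma)>0.249$.
* **(N2)** $\omega-\frac{q-1}\sigma=\sqrt{q^2+q}-\sqrt{q^2-q}=\frac{2}{\sqrt{1+1/q}+\sqrt{1-1/q}}$. By concavity of the square root this is at least $1$; it decreases with $q$, so it is at most its value at $q=4$, which is at most $1.0081$. From the lower bound, $\frac q\sigma-\omega\le\frac1\sigma-1=\delta$.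
* **(N3)** $\sigma\ge0.866$ and $\delta\le0.1548$ (both are extreme at $q=4$). Also $qs_0=\sqrt{q(q-1)}+q-1\ge6.464$. By (N2), $qs_0-\omega-\delta=(q-1)-\big(\omega-\sqrt{q(q-1)}\big)-\delta\ge3-1.0081-0.1548\ge1.837$.
* **(N4)** Since $q-\eta=\frac{1}{q+\eta}$, we have $rH=\gamma\cdot\frac{q+1}{\sqrt{q(q-1)}}\cdot\frac q{q+\eta}$. The second and third factors decrease with $q$, so $rH\le\frac12\cdot\frac5{\sqrt{12}}\cdot\frac1{1+\sqrt{15/16}}\le0.367$.

## 7. The excess is small, so almost all masses lie near $[1,\frac1\sigma]$

If $\sum_c\mathrm{exc}_c$ is at most a constant, smaller than $qs_0$, times $\Phi_{tot}$, then (6) bounds $\Phi_{tot}$. We do this twice. The first, crude bound gives enough information to make the second one good.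

In Steps 6–8 fix a color $c$ and drop the index. Let
$$O=\{i\le q:a_i>\tfrac1\sigma\},\quad o_i=a_i-\tfrac1\sigma,\quad o=\sum_{i\in O}o_i,\qquad J=\{i\le q:a_i<1\},\quad d_i=1-a_i,\quad d=\sum_{i\in J}d_i,$$
$d_*=\max_Jd_i$ (and $d_*=0$ if $J=\emptyset$), $\Phi_J=\sum_Ja_id_i$ and $\Phi_{sm}=\sum_{i>q}a_i(1-a_i)$. Late masses are less than $1$, so
$$\Phi_c=o+\Phi_J+\Phi_{sm}.$$
In the example with $6,5,5,3,1$ vertices: $O=\{1\}$, $o\approx0.187$, $J=\{4\}$, $d=d_*\approx0.329$, $\Phi_J\approx0.221$, $\Phi_{sm}\approx0.174$.

**Step 6 (an upper bound for the excess).** The aim is to discard the parts with mass in $[1,\frac1\sigma]$. On them $(a-1)(a-\frac1\sigma)\le0$. For $i\in J$, $(a_i-1)(a_i-\frac1\sigma)=(-d_i)(-d_i-\delta)=d_i(\delta+d_i)$. And $\sum_{i>q}a_i^2\le\alpha t$. So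
$$\mathrm{exc}_c\le\sum_{i\in O}(a_i-1)o_i+\sum_{i\in J}d_i(\delta+d_i)+\alpha t .\tag{7}$$
We also record
$$\Phi_{sm}\ge d_*t,\qquad \Phi_{sm}\ge(1-\alpha)t .\tag{8}$$
For the first: if $J\ne\emptyset$ then $d_*=1-a_q$, and $a_i\le a_q$ for $i>q$, so $1-a_i\ge d_*$. The second holds because $a_i\le\alpha$ for $i>q$.

**Step 7 (deficits and late mass).** The aim is to bound $d$ and $t$ by quantities that $\Phi_c$ sees.

*(E1)* $d\le o+t$. If $J=\emptyset$ then $d=0$. Otherwise the parts $i\le q$ outside $J$ have total mass at most $\frac{q-|J|}\sigma+o$, and those in $J$ have total mass $|J|-d$. So $\omega-t\le\frac{q-|J|}\sigma+o+|J|-d$, that is,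
$$d\le\Big(\frac q\sigma-\omega\Big)-|J|\delta+o+t\le\delta-|J|\delta+o+t\le o+t$$
by (N2) and $|J|\ge1$.

*(E2)* $\Phi_J+\Phi_{sm}\ge\frac t2$, and if $t\ge\gamma$ then $\Phi_J+\Phi_{sm}\ge\gamma(1-\gamma)$. To see this, note $d\ge\sum_{i\le q}(1-a_i)=q-(\omega-t)=t-\gamma$. Since $a_i\ge\alpha$ for $i\le q$, $\Phi_J\ge\alpha d\ge\alpha(t-\gamma)^+$. If $t\ge\gamma$, then with (8) and $\alpha\le t$,
$$\Phi_J+\Phi_{sm}\ge(1-\alpha)t+\alpha(t-\gamma)=t-\alpha\gamma\ge t(1-\gamma),$$
which is at least $\frac t2$ (as $\gamma<\frac12$) and at least $\gamma(1-\gamma)$. If $t<\gamma$, then $\alpha\le t<\frac12$ and $\Phi_{sm}\ge(1-\alpha)t\ge\frac t2$.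

**Step 8 (first bound).** The aim is $\Phi_{tot}<0.2$. We estimate the three terms of (7). As $a_i\le\omega$, $\sum_O(a_i-1)o_i\le(\omega-1)o$. By (E1), $d_*\le1$ and (8),
$$\sum_Jd_i(\delta+d_i)\le(\delta+d_*)d\le(\delta+d_*)(o+t)\le(1+\delta)o+\delta t+\Phi_{sm}.$$
And $\alpha t\le t$. Adding up and using $t\le2(\Phi_J+\Phi_{sm})$ from (E2),
$$\mathrm{exc}_c\le(\omega+\delta)o+(1+\delta)t+\Phi_{sm}\le(\omega+\delta)o+(3+2\delta)(\Phi_J+\Phi_{sm})\le(\omega+\delta)\Phi_c ,$$
because $\omega\ge\sqrt{20}>3+\delta$. Summing over $c$ and inserting in (6), $(qs_0-\omega-\delta)\Phi_{tot}\le rH$. By (N3) and (N4), $\Phi_{tot}\le\frac{0.367}{1.837}<0.2$.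

(For $q=3$ the same computation gives only about $0.39/0.76\approx0.51$, which exceeds $\gamma(1-\gamma)<\frac14$, and the next step could not start. This is one place where $q\ge4$ is used.)

**Step 9 (second bound).** The aim is to feed $\Phi_{tot}<0.2$ back into (7). Since $0.2<0.249<\gamma(1-\gamma)$, (E2) shows $t<\gamma<\frac12$ for every color. So $\alpha\le t<\frac12$, and $\alpha(1-\alpha)\le\Phi_{sm}\le0.2$. As $0.277\cdot0.723>0.2$, this gives $\alpha\le0.277$, and then $t\le\Phi_{sm}/0.723$ by (8). By (E1),
$$d_*\le d\le o+t\le\frac{\Phi_c}{0.723}\le\frac{0.2}{0.723}\le0.277 .$$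
On $O$, $a_i-1=\delta+o_i\le0.155+0.2=0.355$. Now (7) and (E1) give
$$\mathrm{exc}_c\le0.355\,o+(0.155+0.277)(o+t)+0.277\,t=0.787\,o+0.709\,t\le0.787\,o+0.981\,\Phi_{sm}\le\Phi_c ,$$
using $0.709/0.723\le0.981$. So (6) becomes $(qs_0-1)\Phi_{tot}\le rH$, and
$$\Phi_{tot}\le\frac{0.367}{5.464}\le0.0672,\qquad \sum_cF_c=rH+\sum_c\mathrm{exc}_c\le0.367+0.0672=0.4342 .\tag{9}$$
Finally, $\alpha_c(1-\alpha_c)\le0.0672$ with $\alpha_c<\frac12$ and $0.073\cdot0.927>0.0672$ give, for every color $c$,
$$\alpha_c\le0.073,\qquad t_c\le\frac{\Phi_{sm,c}}{0.927} .\tag{10}$$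
From here on $o_c$ and $\Phi_{sm,c}$ are the quantities $o$ and $\Phi_{sm}$ of color $c$.

## 8. The star of a vertex in a late component

Everything in Sections 5–7 used only (H1). For $q=4$ the affine plane coloring satisfies (H1), so no argument of this kind can produce a contradiction by itself: the losses of Section 6 are nonnegative and their total is small, and that is consistent. The contradiction has to come from a late component, through (H2).

The way to use it is to look at the edges at one vertex $u$ of a late component. The components containing $u$, one for each color, cover $V$. In the affine plane these are $q+1$ lines of mass $\frac\omega q$, meeting only in the blown-up point $u$, and that point is exactly the fair share $\frac1q$ of each line. If instead one of the components at $u$ is tiny, the $q$ others have mass at most about $\frac1\sigma$ each, about $\frac q\sigma\le\omega+\delta$ in all, so they can overlap only by about $\delta$. Hence most of them meet a given one, $D_\beta$, in much less than the fair share of their mass. This is large variance relative to the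 color $\beta$, and (5) makes it cost something.

**Step 10 (the components at $u$).** The aim is to show that exactly one of them is late. By (H2) some color $\rho$ has a late nonempty component $S$. Pick a vertex $u\in S$, and for each color $c$ let $D_c$ be the component of color $c$ containing $u$; so $D_\rho=S$. Each other vertex is joined to $u$ by an edge of some color, so $\bigcup_cD_c=V$. If $D_c$ is not late, then $|D_c|\le\frac1\sigma+o_c$. If it is late, then $|D_c|\le\alpha_c$.

Suppose $k\ge2$ of the $D_c$ are late. By (10), $o_c+\alpha_c\le o_c+t_c\le\Phi_c/0.927$. So, by (N2) and (9),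
$$\omega\le\sum_c|D_c|\le\frac{r-k}\sigma+\sum_c(o_c+\alpha_c)\le\frac{q-1}\sigma+\frac{\Phi_{tot}}{0.927}\le\omega-1+0.0725 ,$$
a contradiction. So $D_\rho=S$ is the only late one.

**Step 11 (a color with small loss).** The aim is to choose the color in which the contradiction will appear. There are $q$ colors other than $\rho$, all $F_c\ge0$, and $\sum_cF_c\le0.4342$. So some $\beta\ne\rho$ has
$$F_\beta\le\frac{0.4342}q .\tag{11}$$

**Step 12 (the $D_j$ meet $D_\beta$ too little).** The aim is a lower bound for the total shortfall. For each of the $q-1$ colors $j\ne\rho,\beta$ let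
$$x_j=|D_j\cap D_\beta|,\qquad \tau_j=\text{mass of $D_j$ in late components of $\beta$},\qquad P_j=|D_j|-\tau_j,\qquad y_j=\frac{P_j}q-x_j .$$
Then $\tau_j\le t_\beta$, and $y_j$ is the amount by which $D_j\cap D_\beta$ falls short of the fair share. Put $o_*=\sum_{j\ne\rho}o_j$ and $\Sigma=\sum_{j\ne\rho}|D_j|$; by Step 10, $\Sigma\le\frac q\sigma+o_*$. The $D_j$ with $j\ne\rho$ cover $V\setminus S$, so
$$\omega-|S|\le|D_\beta|+\sum_{j\ne\rho,\beta}|D_j\setminus D_\beta|=\Sigma-\sum_{j\ne\rho,\beta}x_j .$$
Hence $\sum x_j\le\Sigma-\omega+|S|$, and, all sums being over $j\ne\rho,\beta$,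
$$\sum y_j\ge\frac{\Sigma-|D_\beta|-(q-1)t_\beta}q-(\Sigma-\omega+|S|)\ge\omega-|S|-\Big(1-\frac1q\Big)\Sigma-\frac{|D_\beta|}q-t_\beta .$$
Insert $\Sigma\le\frac q\sigma+o_*$ and $|D_\beta|\le\frac1\sigma+o_\beta$. By (N2), $(1-\frac1q)\frac q\sigma=\frac{q-1}\sigma\le\omega-1$, and $(1-\frac1q)o_*+\frac{o_\beta}q\le o_*$. So
$$\sum_{j\ne\rho,\beta}y_j\ge1-\frac1{q\sigma}-(|S|+o_*+t_\beta).$$
The last bracket is small. Indeed $|S|\le\alpha_\rho\le0.073$, so $|S|\le|S|(1-|S|)/0.927$, and $t_\beta\le\Phi_{sm,\beta}/0.927$ by (10). The quantities $|S|(1-|S|)$, the $o_j$ with $j\ne\rho$, and $\Phi_{sm,\beta}$ are contributions to $\Phi_{tot}$ from disjoint sets of components: $S$ has color $\rho$, the $o_j$ come from components that are not late of the other colors, and $\Phi_{sm,\beta}$ from late components of $\beta$. Therefore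
$$|S|+o_*+t_\beta\le\frac{0.0672}{0.927}\le0.0725 .\tag{12}$$
Since $\frac1{q\sigma}=\frac1{\sqrt{q(q-1)}}$ is at most $0.2887$ for $q=4$ and at most $0.2237$ for $q\ge5$,
$$\sum_{j\ne\rho,\beta}y_j\ge Y,\qquad Y=\begin{cases}0.6388,&q=4,\\0.7038,&q\ge5.\end{cases}\tag{13}$$

**Step 13 (the shortfall is too expensive).** The aim is to contradict (11). Let $j\ne\rho,\beta$ and consider $D_j$ relative to the color $\beta$. Since $D_\beta$ is not late, it is one of the first $q$ parts of $\beta$. The mass of $D_j$ in this part deviates from $\frac{P_j}q$ by $-y_j$, and the deviations in the other $q-1$ parts add up to $y_j$. By Cauchy–Schwarz on these $q-1$ parts,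
$$\mathrm{var}_\beta(D_j)\ge y_j^2+\frac{y_j^2}{q-1}=\frac q{q-1}y_j^2 .$$
To use (5) we bound $\ell$. As $D_j$ is not late and $q\sigma\ge1$, (12) gives
$$\ell_\beta(D_j)=\sigma|D_j|+\frac{\tau_j}{q\sigma}\le\sigma\Big(\frac1\sigma+o_j\Big)+t_\beta\le1+o_j+t_\beta\le1.0725 .$$
So in (5) $\kappa\ge\min\big(1,\frac{1.866}{2.0725}\big)\ge0.9$. The $D_j$ are different components, none of color $\beta$, and all losses are nonnegative. With Cauchy–Schwarz over the $q-1$ indices $j$ and (13),
$$F_\beta\ge\sum_{j\ne\rho,\beta}\mathrm{loss}_\beta(D_j)\ge0.9\,\frac q{q-1}\sum_{j\ne\rho,\beta}y_j^2\ge0.9\,\frac q{(q-1)^2}\,Y^2 .$$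

For $q=4$: $Y^2>0.408$, so $F_\beta\ge0.9\cdot\frac49\cdot0.408>0.163$, while (11) says $F_\beta\le\frac{0.4342}4<0.109$.

For $q\ge5$: $Y^2>0.495$, so $F_\beta\ge\frac{0.9\cdot0.495}q\cdot\frac{q^2}{(q-1)^2}>\frac{0.445}q$, while (11) says $F_\beta\le\frac{0.4342}q$.

Both are contradictions. So (H1) and (H2) cannot hold together, which is Theorem 1(a). By Section 3, (b) follows, and with the known cases $r=3,4$ so does the conjecture for all $r\ge3$. $\blacksquare$
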